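\title{Coactions of discrete groups that do not lift to the C*-envelope}

\begin{abstract}
Every coaction of a discrete abelian group on an operator algebra lifts to a coaction on the C*-envelope. We show that this fails for general discrete groups: if $G$ has property (T) and $\mathrm{C}^*(G)$ is not residually finite dimensional, as for $G=\mathrm{SL}_n(\mathbb{Z})$ with $n\ge 3$, then some coaction of $G$ on a finite-dimensional operator algebra does not lift. In the other direction, every coaction lifts when $G$ is amenable, when $\mathrm{C}^*(G)$ is residually finite dimensional, and more generally when the traces defined by almost commuting Hilbert--Schmidt operators separate $\mathrm{C}^*(G)$. The class of groups all of whose coactions lift is closed under subgroups and directed unions, and a property (T) group belongs to it exactly when its full C*-algebra is residually finite dimensional.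
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a discrete group with identity $e$, $\mathrm{C}^*(G)$ is its full group C*-algebra, generated by the canonical unitaries $u_g$, and $\Delta\colon\mathrm{C}^*(G)\to\mathrm{C}^*(G)\otimes\mathrm{C}^*(G)$ is the $*$-homomorphism with $\Delta(u_g)=u_g\otimes u_g$. All tensor products are minimal (spatial). An \emph{operator algebra} is a norm-closed, not necessarily selfadjoint, algebra of operators on a Hilbert space.

\begin{definition}\label{def:coaction}
A \emph{coaction} of $G$ on an operator algebra $\mathcal{A}$ is a completely isometric homomorphism $\delta\colon\mathcal{A}\to\mathcal{A}\otimes\mathrm{C}^*(G)$ such that $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and the \emph{spectral subspaces}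
\[
\mathcal{A}_g=\{a\in\mathcal{A}:\delta(a)=a\otimes u_g\},\qquad g\in G,
\]
have dense linear span. The triple $(\mathcal{A},G,\delta)$ is a \emph{cosystem}. A coaction on a C*-algebra is defined in the same way, with $\delta$ a $*$-homomorphism.
\end{definition}

A coaction is a grading that is compatible with the norm. We have $\mathcal{A}_g\mathcal{A}_h\subseteq\mathcal{A}_{gh}$, the map $\delta$ is determined by the spectral subspaces, and the identity $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ follows from the density condition, because both sides send $a\in\mathcal{A}_g$ to $a\otimes u_g\otimes u_g$. The analytic content is that $\|\sum_g a_g\otimes u_g\|=\|\sum_g a_g\|$ for finite sums with $a_g\in M_n(\mathcal{A}_g)$. The inequality $\ge$ holds for free (send every $u_g$ to $1$); the inequality $\le$ says that $\|\sum_g a_g\otimes w(g)\|\le\|\sum_g a_g\|$ for every unitary representation $w$ of $G$. The basic example is $\Delta$ itself, a coaction on $\mathrm{C}^*(G)$ in which $u_g$ has degree $g$.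

A \emph{C*-cover} of $\mathcal{A}$ is a C*-algebra $C$ with a completely isometric homomorphism $j\colon\mathcal{A}\to C$ whose image generates $C$. The \emph{C*-envelope} $(\mathrm{C}^*_{\mathrm{env}}(\mathcal{A}),\iota)$ is the smallest cover: for every cover $(C,j)$ there is a surjective $*$-homomorphism $C\to\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})$ carrying $j$ to $\iota$. A coaction $\delta$ on $\mathcal{A}$ \emph{lifts} if there is a coaction $\delta'$ of $G$ on the C*-algebra $\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})$ with $\delta'\iota=(\iota\otimes\mathrm{id})\delta$, and $G$ is a \emph{lifting group} if every coaction of $G$ on every operator algebra lifts. The problem, which comes from \cite{DKKLL}, is the following.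

\begin{quote}
\emph{Is every discrete group a lifting group?}
\end{quote}

Two observations suggest that the answer is yes. First, abelian groups are lifting groups: a coaction of an abelian $G$ corresponds to a point-norm continuous action of the dual group $\widehat{G}$ by completely isometric automorphisms $\beta_\gamma$, with $\beta_\gamma(a)=\gamma(g)a$ on $\mathcal{A}_g$; each $\beta_\gamma$ extends to an automorphism of the envelope, and the resulting action of $\widehat{G}$ dualizes to the lift. Second, for any $G$ the coaction extends to \emph{some} cover: the C*-algebra generated by the elements $\iota(a)\otimes u_g$, $a\in\mathcal{A}_g$, carries the coaction $\mathrm{id}\otimes\Delta$. But the envelope is a quotient of that cover, and coactions need not pass to quotients. For $G\ne\{e\}$, already $\Delta$ does not pass to the quotient $\mathbb{C}$ given by $u_g\mapsto1$, where the unit would have every degree at once.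

The answer to the question is no. To state the results, denote a unitary representation of $G$ and its integrated form on $\mathrm{C}^*(G)$ by the same letter, write $\pi\prec\mu$ (\emph{weak containment}) if $\ker\mu\subseteq\ker\pi$, and write $1$ for the trivial representation. An ideal (always closed and two-sided) of a C*-algebra is \emph{essential} if its annihilator is $0$.

\begin{theorem}\label{thm:A}
Suppose that $G$ has a nonzero unitary representation $\mu$ such that
\begin{enumerate}
\item[(i)] $\mu\otimes\omega\prec\mu$ for every unitary representation $\omega$ of $G$;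
\item[(ii)] $1\not\prec\mu$;
\item[(iii)] $\ker\mu$ is not an essential ideal of $\mathrm{C}^*(G)$.
\end{enumerate}
Then $G$ is not a lifting group. If $G$ is finitely generated, the coaction that does not lift can be taken on a finite-dimensional unital operator algebra.
\end{theorem}

A representation $\pi$ \emph{has almost invariant vectors} if for every finite $F\subseteq G$ and $\kappa>0$ there is a unit vector $\xi$ with $\|\pi(g)\xi-\xi\|<\kappa$ for all $g\in F$, and $G$ has \emph{property (T)} if every unitary representation with almost invariant vectors has a nonzero invariant vector. A C*-algebra is \emph{residually finite dimensional} (RFD) if the kernels of its finite-dimensional $*$-representations intersect in $0$.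

\begin{corollary}\label{cor:A}
If $G$ has property (T) and $\mathrm{C}^*(G)$ is not RFD, then $G$ is not a lifting group, and some coaction of $G$ on a finite-dimensional unital operator algebra does not lift. Such groups exist.
\end{corollary}

The examples include $\mathrm{SL}_n(\mathbb{Z})$ for $n\ge3$ and every property (T) group that is not residually finite. For the positive results, let $HS(K)$ be the Hilbert space of Hilbert--Schmidt operators on $K$, with norm $\|\cdot\|_2$.

\begin{definition}\label{def:HS}
A state $\tau$ on $\mathrm{C}^*(G)$ is an \emph{HS-trace} if there are a unitary representation $w$ of $G$ on a Hilbert space $K$ and a net of unit vectors $\zeta_i\in HS(K)$ such that, for all $g\in G$,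
\[
\|w(g)\zeta_i-\zeta_iw(g)\|_2\to0\qquad\text{and}\qquad\langle w(g)\zeta_i,\zeta_i\rangle\to\tau(u_g).
\]
The GNS representation of $\tau$ is denoted by $(\sigma_\tau,K_\tau,\Omega)$.
\end{definition}

\begin{theorem}\label{thm:B}
If $\bigoplus\{\sigma_\tau:\tau\text{ an HS-trace}\}$ is faithful on $\mathrm{C}^*(G)$, then $G$ is a lifting group. In particular, amenable groups and groups with $\mathrm{C}^*(G)$ RFD are lifting groups.
\end{theorem}

The RFD case includes the free groups, by Choi's theorem.

\begin{theorem}\label{thm:C}
\begin{enumerate}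
\item[(a)] Subgroups of lifting groups are lifting groups.
\item[(b)] Directed unions of lifting groups are lifting groups.
\item[(c)] A property (T) group is a lifting group if and only if $\mathrm{C}^*(G)$ is RFD. Hence no group containing a property (T) subgroup with non-RFD full C*-algebra is a lifting group.
\end{enumerate}
\end{theorem}

We do not characterize lifting groups among all discrete groups.

One mechanism links the two directions. For nonabelian $G$ the automorphisms $\beta_\gamma$ are replaced by the maps $a\mapsto a\otimes w(g)$, which are not invertible. The substitute for $\beta_\gamma^{-1}=\beta_{\bar\gamma}$ is to tensor with the conjugate representation $\bar w$ and to compress to an almost invariant vector of $w\otimes\bar w$; this is what an HS-trace provides (Section~\ref{sec:HS}). For a property (T) group such vectors exist only if $w$ has a finite-dimensional subrepresentation, and the representations without one are the material from which the counterexample is built (Sections~\ref{sec:counter} and~\ref{sec:T}). Section~\ref{sec:prelim} collects the background and reduces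 lifting to a norm inequality, and Section~\ref{sec:perm} proves Theorem~\ref{thm:C}.

\section{Background and a criterion for lifting}\label{sec:prelim}

\subsection{Tensor products}
A linear map $\phi$ between closed subspaces of C*-algebras is \emph{completely contractive} (\emph{completely isometric}) if every amplification $\mathrm{id}_{M_n}\otimes\phi$ is contractive (isometric); ``ucp'' means unital and completely positive, and ucp maps are completely contractive. For closed subspaces $X\subseteq B(H)$ and $Y\subseteq B(K)$, the space $X\otimes Y$ is the closure of the algebraic tensor product in $B(H\otimes K)$. We use two textbook facts.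
\begin{enumerate}
\item[(T1)] The tensor product of two completely contractive (completely isometric) maps is completely contractive (completely isometric), and the tensor product of two (injective) $*$-homomorphisms is an (injective) $*$-homomorphism. In particular $\otimes$ preserves inclusions.
\item[(T2)] For C*-algebras $C,B$ and $f\in B^*$ the slice map $\mathrm{id}\otimes f\colon C\otimes B\to C$ is bounded, and $y\in C\otimes B$ vanishes if $(\mathrm{id}\otimes f)(y)=0$ for all $f\in B^*$.
\end{enumerate}

\subsection{The C*-envelope}
An operator algebra is \emph{unital} if it has an identity of norm one. Let $\mathcal{A}$ be unital and $E=\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})$. A \emph{representation} of $\mathcal{A}$ is a unital completely contractive homomorphism $\rho\colon\mathcal{A}\to B(H)$. A \emph{dilation} of $\rho$ is a representation $\rho_1$ on a space $H_1\supseteq H$ with $P_H\rho_1(a)|_H=\rho(a)$, and $\rho$ is \emph{maximal} if $H$ reduces $\rho_1(\mathcal{A})$ for every dilation $\rho_1$.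
\begin{enumerate}
\item[(E1)] (Hamana.) If $(C,j)$ is a C*-cover of $\mathcal{A}$, there is a largest ideal $I$ of $C$, the \emph{Shilov ideal}, such that $\mathcal{A}\to C/I$ is completely isometric, and $C/I$ is the C*-envelope. If $J$ is an ideal of $E$ and $\mathcal{A}\to E/J$ is completely isometric, then $J=0$.
\item[(E2)] (\cite{DM}, \cite{Arv}.) Every representation of $\mathcal{A}$ dilates to a maximal one, and every maximal representation extends to a $*$-representation of $E$. Hence for every representation $\rho$ on $H$ there are $\tilde H\supseteq H$ and a unital $*$-representation $\tilde\rho\colon E\to B(\tilde H)$ with $P_H\tilde\rho(\iota(a))|_H=\rho(a)$.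
\item[(E3)] There is a faithful unital $*$-representation $\pi$ of $E$ with $\pi\iota$ maximal, and $\pi$ is the only ucp map $\psi$ on $E$ with $\psi\iota=\pi\iota$.
\end{enumerate}
For (E3), dilate a completely isometric representation to a maximal one and extend it to $\pi$; then $\ker\pi=0$ by (E1). If $\psi\iota=\pi\iota$, a Stinespring dilation of $\psi$ restricts to a dilation of $\pi\iota$, so the space of $\pi$ reduces it; thus $\psi$ is a $*$-homomorphism that agrees with $\pi$ on generators.

Let $\mathcal{A}\subseteq B(H)$ be non-unital and put $\mathcal{A}^1=\mathcal{A}+\mathbb{C}1_H$. By Meyer's theorem \cite{Mey}, a completely isometric homomorphism $\phi\colon\mathcal{A}\to B(K)$ with $1_K\notin\phi(\mathcal{A})$ extends to the completely isometric homomorphism $a+t1_H\mapsto\phi(a)+t1_K$. The C*-envelope of $\mathcal{A}$ is the C*-algebra generated by $\mathcal{A}$ in $\mathrm{C}^*_{\mathrm{env}}(\mathcal{A}^1)$.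

\subsection{Group representations}
Let $\varepsilon\colon\mathrm{C}^*(G)\to\mathbb{C}$ be the trivial character, $\lambda$ the left regular representation on $\ell^2(G)$, and $\tau_0=\langle\lambda(\cdot)\delta_e,\delta_e\rangle$ the canonical trace; $\tau_0(u_g)=0$ for $g\neq e$, and $\lambda$ is its GNS representation. The integrated form of a tensor product $\pi\otimes\omega$ of representations of $G$ is the composition of $\Delta$ with the tensor product of the integrated forms.
\begin{enumerate}
\item[(G1)] $\pi\otimes\lambda$ is unitarily equivalent to a multiple of $\lambda$: the unitary $\xi\otimes\delta_g\mapsto\pi(g)\xi\otimes\delta_g$ carries $1\otimes\lambda(h)$ to $\pi(h)\otimes\lambda(h)$.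
\item[(G2)] For $H\le G$ the canonical map $\mathrm{C}^*(H)\to\mathrm{C}^*(G)$ is injective, because every representation of $H$ is contained in the restriction of the representation induced from it. We write $\mathrm{C}^*(H)\subseteq\mathrm{C}^*(G)$.
\item[(G3)] $G$ is amenable if and only if there is a net of nonempty finite sets $F_i\subseteq G$ with $|gF_i\triangle F_i|/|F_i|\to0$ for all $g$, if and only if $\lambda$ is faithful on $\mathrm{C}^*(G)$, if and only if $1\prec\lambda$.
\item[(G4)] Identify $H\otimes\bar K$ with the Hilbert--Schmidt operators $K\to H$ by $\xi\otimes\bar\eta\mapsto\langle\,\cdot\,,\eta\rangle\xi$. For representations $\pi$ on $H$ and $\omega$ on $K$, the operator $\pi(g)\otimes1$ becomes $T\mapsto\pi(g)T$ and $1\otimes\bar\omega(g)$ becomes $T\mapsto T\omega(g)^*$.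
\end{enumerate}

\begin{lemma}\label{lem:almost}
Let $\Sigma$ be a symmetric generating set of $G$ and $\pi$ a unitary representation. The following are equivalent: \textup{(a)} $1\prec\pi$; \textup{(b)} $\pi$ has almost invariant vectors; \textup{(c)} for every finite $F\subseteq\Sigma$ and $\kappa>0$ there is a unit vector $\xi$ with $\|\pi(s)\xi-\xi\|<\kappa$ for all $s\in F$.
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(c): Let $h=\sum_{s\in F}(1-u_s)^*(1-u_s)$. The character of $\pi(\mathrm{C}^*(G))$ induced by $\varepsilon$ vanishes at $\pi(h)$, so the positive operator $\pi(h)$ is not invertible, and $\langle\pi(h)\xi,\xi\rangle=\sum_{s\in F}\|\xi-\pi(s)\xi\|^2$ takes arbitrarily small values on unit vectors. (c)$\Rightarrow$(b): $\|\pi(s_1\cdots s_n)\xi-\xi\|\le\sum_j\|\pi(s_j)\xi-\xi\|$. (b)$\Rightarrow$(a): Testing on almost invariant vectors gives $|\sum_g a_g|\le\|\sum_g a_g\pi(g)\|$ for finite sums, so $|\varepsilon(x)|\le\|\pi(x)\|$ on $\mathrm{C}^*(G)$.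
\end{proof}

\begin{lemma}\label{lem:fd}
\textup{(a)} If $\sigma\neq0$ is finite-dimensional, then $\sigma\otimes\bar\sigma$ has a nonzero invariant vector. \textup{(b)} If $\pi\otimes\omega$ has a nonzero invariant vector for some representation $\omega$, then $\pi$ has a nonzero finite-dimensional subrepresentation.
\end{lemma}

\begin{proof}
(a) In the picture (G4), take the identity operator. (b) Write $\omega=\bar\omega_1$. An invariant vector is a Hilbert--Schmidt operator $T\neq0$ with $\pi(g)T\omega_1(g)^*=T$. Then $TT^*$ is a nonzero compact positive operator commuting with $\pi(G)$, and its eigenspace for a nonzero eigenvalue is finite-dimensional and $\pi$-invariant.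
\end{proof}

\subsection{Lifting as a norm inequality}
Let $(\mathcal{A},G,\delta)$ be a cosystem, and regard $\mathcal{A}$ as a subalgebra of $E=\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})$. A lift must send $a\in\mathcal{A}_g$ to $a\otimes u_g$ and $a^*$ to $a^*\otimes u_{g^{-1}}$, so its values on products of such elements are forced. Call $m\in E$ a \emph{word of degree $g$} if $m=b_1\cdots b_n$ and $g=g_1\cdots g_n$, where for each $j$ either $b_j\in\mathcal{A}_{g_j}$ or $b_j^*\in\mathcal{A}_{g_j^{-1}}$. Scalar multiples, products and adjoints of words are words, of degrees $g$, $gh$ and $g^{-1}$, and the finite sums of words form a dense $*$-subalgebra of $E$.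

\begin{lemma}\label{lem:crit}
The following are equivalent.
\begin{enumerate}
\item[(a)] The coaction $\delta$ lifts.
\item[(b)] There is a $*$-homomorphism $\delta'\colon E\to E\otimes\mathrm{C}^*(G)$ with $\delta'(a)=a\otimes u_g$ for all $a\in\mathcal{A}_g$, $g\in G$.
\item[(c)] For all words $m_1,\dots,m_n$ of degrees $g_1,\dots,g_n$,
\begin{equation}\label{eq:crit}
\Big\|\sum_j m_j\otimes u_{g_j}\Big\|\le\Big\|\sum_j m_j\Big\|.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
A lift satisfies (b). Given (b), $\delta'(m)=m\otimes u_g$ for every word of degree $g$, and $\delta'$ is contractive; this is (c). Given (c), the rule $\sum_j m_j\mapsto\sum_j m_j\otimes u_{g_j}$ is well defined and contractive, and it is a $*$-homomorphism by the rules for degrees; its extension to $E$ satisfies (b). Finally, given (b), $\delta'|_{\mathcal{A}}=\delta$ by density, $(\mathrm{id}\otimes\varepsilon)\delta'=\mathrm{id}$ on words, so $\delta'$ is injective and hence completely isometric, and the spectral subspaces of $\delta'$ contain all words. So $\delta'$ is a coaction that lifts $\delta$.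
\end{proof}

The coaction controls sums of elements of the $\mathcal{A}_g$; condition (c) asks for the same control on sums of products that involve adjoints, with the norm computed in the smallest cover.

\begin{lemma}\label{lem:unital}
\textup{(a)} If $\mathcal{A}$ is unital, then $\delta(1)=1\otimes1$, that is, $1\in\mathcal{A}_e$. \textup{(b)} If every coaction of $G$ on a unital operator algebra lifts, then $G$ is a lifting group.
\end{lemma}

\begin{proof}
(a) Let $p=\delta(1)$. For $a\in\mathcal{A}_g$ and $h\in G$,
\[
p(a\otimes u_h)=\delta(1)\delta(a)(1\otimes u_{g^{-1}h})=\delta(a)(1\otimes u_{g^{-1}h})=a\otimes u_h.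
\]
Such elements span a dense subspace, so $p$ is a left unit of $\mathcal{A}\otimes\mathrm{C}^*(G)$, which has the unit $1\otimes1$; hence $p=1\otimes1$.

(b) Let $\mathcal{A}$ be non-unital. If $\delta(a)=1\otimes1\in\mathcal{A}^1\otimes\mathrm{C}^*(G)$, then $a$ is an identity of norm one for $\mathcal{A}$, since $\delta$ is an isometric homomorphism; so $1\otimes1\notin\delta(\mathcal{A})$. By Meyer's theorem, $\delta^1(a+t1)=\delta(a)+t(1\otimes1)$ is a completely isometric homomorphism $\mathcal{A}^1\to\mathcal{A}^1\otimes\mathrm{C}^*(G)$. Its spectral subspaces contain $1$ and the $\mathcal{A}_g$, so it is a coaction. Words for $\delta$ in $\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})\subseteq\mathrm{C}^*_{\mathrm{env}}(\mathcal{A}^1)$ are words of the same degree for $\delta^1$, so \eqref{eq:crit} for $\delta^1$ implies \eqref{eq:crit} for $\delta$.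
\end{proof}

\section{A coaction that does not lift}\label{sec:counter}

\subsection{The obstruction}
The quotient $\varepsilon\colon\mathrm{C}^*(G)\to\mathbb{C}$ met in the introduction is one instance of a general obstruction.

\begin{lemma}\label{lem:obs}
Let $\eta\colon\mathrm{C}^*(G)\to Q$ be a surjective $*$-homomorphism with $\ker\eta\subseteq\ker\varepsilon$. If there is a $*$-homomorphism $\gamma\colon Q\to Q\otimes\mathrm{C}^*(G)$ with $\gamma(\eta(u_g))=\eta(u_g)\otimes u_g$ for all $g$, then $\eta$ is injective.
\end{lemma}

\begin{proof}
Let $\chi$ be the character of $Q$ with $\chi\eta=\varepsilon$. Then $(\chi\otimes\mathrm{id})\gamma\eta$ sends $u_g$ to $u_g$, so it is the identity of $\mathrm{C}^*(G)$.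
\end{proof}

We look for a cosystem whose envelope has such a proper quotient $Q$ as a direct summand, with $\eta(u_g)$ forced to have degree $g$. It is easier to control a graded subspace than a graded algebra, and a matrix construction turns the one into the other. Let $D$ be a unital C*-algebra, $X\subseteq D$ a closed subspace that contains $1$ and generates $D$, and
\[
\mathcal{A}_X=\left\{\begin{pmatrix}\alpha1&x\\0&\beta1\end{pmatrix}:\alpha,\beta\in\mathbb{C},\ x\in X\right\}\subseteq M_2(D)=M_2\otimes D.
\]
This is a unital operator algebra: the product of the elements given by $(\alpha,x,\beta)$ and $(\alpha',x',\beta')$ is given by $(\alpha\alpha',\alpha x'+\beta'x,\beta\beta')$. Let $E_{ij}$ be the matrix units of $M_2$.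

\begin{lemma}\label{lem:corner}
\textup{(a)} There is a largest ideal $L$ of $D$ such that the quotient map $q\colon D\to D/L$ is completely isometric on $X$, and $\mathrm{C}^*_{\mathrm{env}}(\mathcal{A}_X)=M_2(D/L)$.

\textup{(b)} Suppose that $X$ is the closed span of elements $v_s$, $s\in\Sigma$, where $e\in\Sigma\subseteq G$ and $v_e=1$, and that there is a complete isometry $\delta_X\colon X\to X\otimes\mathrm{C}^*(G)$ with $\delta_X(v_s)=v_s\otimes u_s$. Then $\delta=(\mathrm{id}_{M_2}\otimes\delta_X)|_{\mathcal{A}_X}$ is a coaction on $\mathcal{A}_X$, and it lifts if and only if there is a $*$-homomorphism $\delta''\colon D/L\to(D/L)\otimes\mathrm{C}^*(G)$ with $\delta''(q(v_s))=q(v_s)\otimes u_s$ for all $s\in\Sigma$.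
\end{lemma}

\begin{proof}
(a) The C*-algebra generated by $\mathcal{A}_X$ contains $E_{12}\otimes1$, hence all $E_{ij}\otimes1$, hence $E_{11}\otimes X$ and $E_{11}\otimes D$; so it is $M_2(D)$. The ideals of $M_2(D)$ are the $M_2(N)$ with $N$ an ideal of $D$. Since $E_{12}\otimes X\subseteq\mathcal{A}_X\subseteq M_2(X)$, the map $\mathcal{A}_X\to M_2(D/N)$ is completely isometric if and only if $X\to D/N$ is. Now apply (E1).

(b) The map $\delta$ is the restriction of a complete isometry on $M_2(X)$. It sends $(\alpha,x,\beta)$ to the matrix with entries $\alpha,\delta_X(x),\beta$, which lies in $\mathcal{A}_X\otimes\mathrm{C}^*(G)$, and it is multiplicative by the product formula. The elements $E_{11}\otimes1$, $E_{22}\otimes1$ have degree $e$, the elements $E_{12}\otimes v_s$ have degree $s$, and together they span a dense subspace; so $\delta$ is a coaction. If $\delta''$ exists, $\delta'=\mathrm{id}_{M_2}\otimes\delta''$ agrees with $\delta$ on these elements, hence on $\mathcal{A}_X$, and Lemma~\ref{lem:crit}(b) holds. Conversely let $\delta'$ be a lift. As $E_{11}\otimes1$, $E_{22}\otimes1$,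 $E_{12}\otimes1$ have degree $e$ and $\delta'$ preserves adjoints, $\delta'(E_{ij}\otimes1)=E_{ij}\otimes1\otimes1$ for all $i,j$. So $\delta'$ maps the corner $E_{11}\otimes(D/L)$ into $E_{11}\otimes(D/L)\otimes\mathrm{C}^*(G)$, which defines $\delta''$, and $E_{11}\otimes q(v_s)=(E_{12}\otimes q(v_s))(E_{21}\otimes1)$ gives $\delta''(q(v_s))=q(v_s)\otimes u_s$.
\end{proof}

We take $D=C_\nu\oplus C_\mu$ for two quotients $\nu,\mu$ of $\mathrm{C}^*(G)$, where $\nu$ is of the kind in Lemma~\ref{lem:obs}, and $v_s=(\nu(u_s),r\mu(s))$ with $r>1$. The factor $r$ makes the projection onto the first summand a polynomial in $v_s^*v_s$, so that every lift respects the decomposition. Two demands compete: the second summand must be large enough for $\delta_X$ to exist, and not so large that the first summand drops out of the envelope. The smallest group shows both.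

\begin{example}\label{ex:Z2}
Let $G=\{e,s\}$, so $\mathrm{C}^*(G)=\mathbb{C}^2$ with $u_s=(1,-1)$, and let $\nu=\varepsilon$, $X=\mathrm{span}\{1,v\}$, $v=v_s$.

(1) Let $\mu$ be the sign character and $1<r\le3$, so $v=(1,-r)\in\mathbb{C}^2$. The element $v\otimes u_s$ has coordinates $\pm1,\pm r$, hence $\|1\otimes1+v\otimes u_s\|=1+r>2=\|1+v\|$. There is no map $\delta_X$: the summand $\mu$ is not stable under tensoring with representations.

(2) Let $\mu=\lambda$ and $r>1$, so $v=(1,r,-r)\in D=\mathbb{C}^3$. For $x_0,x_1\in M_n$ the function $t\mapsto\|x_0+tx_1\|$ is convex, so its maximum over $\{1,r,-r\}$ and its maximum over $\{\pm1,\pm r\}$ both equal its maximum over $\{\pm r\}$. Hence $\delta_X$ exists. It does not extend to a $*$-homomorphism on $D$: the projection $z=(1,0,0)=(r^2-v^*v)/(r^2-1)$ would go to $z\otimes1$, and $vz=z$ would give $z\otimes u_s=z\otimes1$. But the same convexity shows that the first coordinate can be deleted, and no other can, since $\|r+v\|$ and $\|r-v\|$ are attained only at the second and only at the third coordinate. So $D/L=\mathbb{C}^2=\mathrm{C}^*(G)$,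 $q(v)=ru_s$, and $\delta''=\Delta$ gives a lift. The obstruction is present in the cover $M_2(D)$ but not in the envelope, because $1\prec\lambda$ and the point $r$ hides the point $1$.
\end{example}

A counterexample needs a $\mu$ that is stable under tensoring, as in (2), and stays away from the trivial representation, as in (1). These are hypotheses (i) and (ii) of Theorem~\ref{thm:A}; hypothesis (iii) supplies a proper quotient $\nu$ that complements $\mu$.

\subsection{The construction}
Let $\mu$ be as in Theorem~\ref{thm:A}, let $C_\mu=\mu(\mathrm{C}^*(G))$, let $I$ be the annihilator of $\ker\mu$, an ideal that is nonzero by (iii), and let $\nu\colon\mathrm{C}^*(G)\to C_\nu=\mathrm{C}^*(G)/I$ be the quotient map. Fix a symmetric generating set $\Sigma\ni e$ of $G$, finite if $G$ is finitely generated and otherwise, say, $\Sigma=G$.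

\begin{lemma}\label{lem:setup}
\begin{enumerate}
\item[(a)] $\|x\|=\max(\|\nu(x)\|,\|\mu(x)\|)$ for all $x\in M_n(\mathrm{C}^*(G))$.
\item[(b)] $\varepsilon$ factors through $C_\nu$.
\item[(c)] There is a $*$-homomorphism $\delta_\mu\colon C_\mu\to C_\mu\otimes\mathrm{C}^*(G)$ with $\delta_\mu(\mu(g))=\mu(g)\otimes u_g$.
\item[(d)] $\lambda\prec\mu$; hence $\tau_0$ factors through a state of $C_\mu$, still denoted by $\tau_0$.
\item[(e)] There are $c>0$ and a finite symmetric set $F_0$ with $\{e\}\subsetneq F_0\subseteq\Sigma$ and $\|\sum_{s\in F_0}\mu(s)\|\le|F_0|-c$.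
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\in I\cap\ker\mu$, then $x^*x\in(\ker\mu)I=0$. So $\nu\oplus\mu$ is an injective $*$-homomorphism.

(b) By (ii) there is $y\in\ker\mu$ with $\varepsilon(y)\neq0$. For $x\in I$ we have $\varepsilon(x)\varepsilon(y)=\varepsilon(xy)=0$.

(c) Let $\omega$ be faithful on $\mathrm{C}^*(G)$. By (i) the integrated form of $\mu\otimes\omega$ vanishes on $\ker\mu$. It equals $(\mathrm{id}\otimes\omega)(\mu\otimes\mathrm{id})\Delta$, and $\mathrm{id}\otimes\omega$ is injective on $C_\mu\otimes\mathrm{C}^*(G)$, so $(\mu\otimes\mathrm{id})\Delta$ factors through $C_\mu$.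

(d) By (G1), $\mu\otimes\lambda$ is a nonzero multiple of $\lambda$; apply (i).

(e) By (ii) and Lemma~\ref{lem:almost} there are $\kappa>0$ and a finite $F_0\subseteq\Sigma$, which we may enlarge to be symmetric and to contain $e$, such that every unit vector $\xi$ satisfies $\|\mu(s)\xi-\xi\|\ge\kappa$ for some $s\in F_0$. This $s$ is not $e$, and the parallelogram law gives $\|\xi+\mu(s)\xi\|\le\sqrt{4-\kappa^2}$. Bounding the other $|F_0|-2$ terms by $1$, we may take $c=2-\sqrt{4-\kappa^2}$.
\end{proof}

Fix $r>1$ so close to $1$ that
\begin{equation}\label{eq:r}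
r(|F_0|-c)+r-1<|F_0|;
\end{equation}
at $r=1$ the left side is $|F_0|-c$. In $D=C_\nu\oplus C_\mu$ put
\[
v_e=1,\qquad v_s=(\nu(u_s),r\mu(s))\quad(s\in\Sigma\setminus\{e\}),\qquad X=\overline{\mathrm{span}}\{v_s:s\in\Sigma\}.
\]
For $s\in\Sigma\setminus\{e\}$, a nonempty set by Lemma~\ref{lem:setup}(e), we have $v_s^*v_s=(1,r^2)$, so
\begin{equation}\label{eq:z}
z=(1,0)=\frac{r^2-v_s^*v_s}{r^2-1}\in\mathrm{C}^*(X).
\end{equation}
Cutting by $z$ and $1-z$ yields all $(\nu(u_s),0)$ and $(0,\mu(s))$, and $\Sigma$ generates $G$; hence $\mathrm{C}^*(X)=D$.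

\begin{lemma}\label{lem:deltaX}
There is a complete isometry $\delta_X\colon X\to X\otimes\mathrm{C}^*(G)$ with $\delta_X(v_s)=v_s\otimes u_s$.
\end{lemma}

\begin{proof}
Let $x=\sum_s x_s\otimes v_s$ be a finite sum with $x_s\in M_n$, and let $r_e=1$ and $r_s=r$ for $s\neq e$, so that
\[
\|x\|=\max\Big(\Big\|\sum_s x_s\otimes\nu(u_s)\Big\|,\Big\|\sum_s x_s\otimes r_s\mu(s)\Big\|\Big).
\]
We show $\|\sum_s x_s\otimes v_s\otimes u_s\|\le\|x\|$. This makes $\delta_X$ well defined and completely contractive, and then completely isometric because $\mathrm{id}\otimes\varepsilon$ is a completely contractive left inverse. We estimate the two components in $D\otimes\mathrm{C}^*(G)=(C_\nu\otimes\mathrm{C}^*(G))\oplus(C_\mu\otimes\mathrm{C}^*(G))$.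

The $C_\mu$-component is the image of $\sum_s x_s\otimes r_s\mu(s)$ under the $*$-homomorphism $\mathrm{id}\otimes\delta_\mu$, so its norm is at most $\|x\|$.

On $C_\nu$ there is no analog of $\delta_\mu$, by Lemma~\ref{lem:obs}, and the estimate has to borrow from the other summand. The $C_\nu$-component is the image of $\sum_s x_s\otimes u_s$ under $\mathrm{id}\otimes(\nu\otimes\mathrm{id})\Delta$, so by Lemma~\ref{lem:setup}(a)
\[
\Big\|\sum_s x_s\otimes\nu(u_s)\otimes u_s\Big\|\le\Big\|\sum_s x_s\otimes u_s\Big\|=\max\Big(\Big\|\sum_s x_s\otimes\nu(u_s)\Big\|,\Big\|\sum_s x_s\otimes\mu(s)\Big\|\Big).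
\]
The first term in the maximum is at most $\|x\|$. The second differs from the $C_\mu$-component of $x$ by the factors $r_s$, which are not all equal. The map
\[
\Theta=\tfrac1r\,\mathrm{id}+\big(1-\tfrac1r\big)\tau_0(\cdot)1
\]
on $C_\mu$ is a convex combination of ucp maps, $\Theta(1)=1$, and $\Theta(r\mu(s))=\mu(s)$ for $s\neq e$ since $\tau_0(\mu(s))=0$. Hence $\|\sum_s x_s\otimes\mu(s)\|\le\|\sum_s x_s\otimes r_s\mu(s)\|\le\|x\|$.
\end{proof}

In Example~\ref{ex:Z2}(2), the map $\Theta$ is the convexity argument. By Lemma~\ref{lem:corner} we have a cosystem $(\mathcal{A}_X,G,\delta)$ with envelope $M_2(D/L)$. Write $L=L_\nu\oplus L_\mu$, $Q=C_\nu/L_\nu$, and let $\eta\colon\mathrm{C}^*(G)\to Q$ be $\nu$ followed by the quotient map. We do not determine $L$; it suffices that the trivial character survives in $Q$. This is where the spectral gap and \eqref{eq:r} enter.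

\begin{lemma}\label{lem:survive}
$\ker\eta\subseteq\ker\varepsilon$.
\end{lemma}

\begin{proof}
Let $F$ be finite with $F_0\subseteq F\subseteq\Sigma$ and $k=|F\setminus F_0|$. The gap is known only for $F_0$, so we give the other generators a small weight: let $t>0$, $c_s=1$ for $s\in F_0$, $c_s=t$ for $s\in F\setminus F_0$, and $x=\sum_{s\in F}c_sv_s\in X$. Put $S=\sum_{s\in F}c_s=|F_0|+tk$. Applying $\varepsilon$ to the $C_\nu$-component (Lemma~\ref{lem:setup}(b)) gives $\|x\|\ge S$. The $C_\mu$-component is $r\sum_{s\in F}c_s\mu(s)-(r-1)1$, of norm at most $r(|F_0|-c)+rtk+r-1$. By \eqref{eq:r} this is less than $S$ once $(r-1)tk<|F_0|-r(|F_0|-c)-(r-1)$; fix such a $t$. Since $q$ is isometric on $X$, $\|q(x)\|\ge S$, and the $C_\mu/L_\mu$-component of $q(x)$ has norm less than $S$. Therefore $Q\neq0$ and $\|\sum_{s\in F}c_s\eta(u_s)\|=S$.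

Represent $Q$ faithfully and unitally on a Hilbert space, so that $\eta$ becomes a unitary representation of $G$, and choose unit vectors $\xi_n$ with $\|\sum_{s\in F}c_s\eta(s)\xi_n\|\to S$. For $s\in F\setminus\{e\}$,
\[
\Big\|\sum_{s'\in F}c_{s'}\eta(s')\xi_n\Big\|-(S-1-c_s)\le\|\xi_n+c_s\eta(s)\xi_n\|\le1+c_s,
\]
so $1+c_s^2+2c_s\,\mathrm{Re}\langle\eta(s)\xi_n,\xi_n\rangle\to(1+c_s)^2$. Hence $\mathrm{Re}\langle\eta(s)\xi_n,\xi_n\rangle\to1$ and $\|\eta(s)\xi_n-\xi_n\|\to0$. As $F$ is arbitrary, Lemma~\ref{lem:almost} gives $1\prec\eta$.
\end{proof}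

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $\delta$ lifts, and let $\delta''$ be as in Lemma~\ref{lem:corner}(b). For $s\neq e$ we have $\delta''(q(v_s^*v_s))=q(v_s^*v_s)\otimes1$, and $\delta''(1)=1\otimes1$, so \eqref{eq:z} gives $\delta''(q(z))=q(z)\otimes1$. Hence $\delta''$ maps the summand $Q=q(z)(D/L)$ into $Q\otimes\mathrm{C}^*(G)$. For $s\in\Sigma$ we have $q(v_sz)=(\eta(u_s),0)$ and $\delta''(q(v_sz))=q(v_sz)\otimes u_s$. Since $\Sigma$ generates $G$, the restriction $\gamma$ of $\delta''$ to $Q$ satisfies $\gamma(\eta(u_g))=\eta(u_g)\otimes u_g$ for all $g$. By Lemmas~\ref{lem:survive} and~\ref{lem:obs}, $\eta$ is injective. But $\eta$ vanishes on $I\neq0$. So $\delta$ does not lift. If $\Sigma$ is finite, $\dim\mathcal{A}_X\le|\Sigma|+2$.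
\end{proof}

\begin{remark}\label{rem:hyp}
No hypothesis of Theorem~\ref{thm:A} can be dropped; in each case below $G$ is a lifting group by Theorem~\ref{thm:B}. For $G=\{e,s\}$ and $\mu$ the sign character, (ii) holds, and (iii) holds because $\ker\mu=\mathbb{C}(1+u_s)$ is annihilated by $1-u_s$. For $G$ finite and $\mu=\lambda$, (i) holds by (G1), and (iii) holds because $\ker\mu=0$. For the free group on two generators, which is not amenable, and $\mu=\lambda$, (i) and (ii) hold by (G1) and (G3).
\end{remark}

\begin{remark}\label{rem:r}
The parameter $r$ can be neither $1$ nor large. If $X$ is the closed span of unitaries, one of them $1$, that generate a C*-algebra $D\subseteq B(H)$, then $L=0$: the unital complete isometry $(q|_X)^{-1}$ extends to a ucp map $\psi\colon D/L\to B(H)$, which sends the generating unitaries to unitaries and is therefore multiplicative, so $\psi q=\mathrm{id}$. For $r=1$ the $v_s$ are the unitaries $u_s\in\mathrm{C}^*(G)\subseteq C_\nu\oplus C_\mu$, and $\delta''=\Delta$ gives a lift. Now let $\Sigma$ be finite and $r\ge N=|\Sigma|-1$. If $\sum_s y_s\otimes\mu(s)\ge0$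 with $y_s\in M_n$, then $\sum_s y_s\otimes\lambda(s)\ge0$, and compression to the span of $\delta_e,\delta_s$ shows that $y_{s^{-1}}=y_s^*$ and that the block matrix with rows $(y_e,y_s^*)$, $(y_s,y_e)$ is positive. Multiplying it by the row $(1,1\otimes\nu(u_s))$ on the left and by the adjoint column on the right gives $2y_e\otimes1+y_s\otimes\nu(u_s)+y_{s^{-1}}\otimes\nu(u_{s^{-1}})\ge0$. Summing over $s\neq e$ gives $Ny_e\otimes1+\sum_{s\neq e}y_s\otimes\nu(u_s)\ge0$, and adding $(r-N)y_e\otimes1\ge0$ shows that $1\mapsto1$, $r\mu(s)\mapsto\nu(u_s)$ is ucp on $\mathrm{span}\{\mu(s):s\in\Sigma\}$. So the projection $X\to C_\mu$ is completely isometric, $L=C_\nu\oplus0$ by the first part, and $\delta''=\delta_\mu$ gives a lift.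
\end{remark}

\section{Groups with property (T)}\label{sec:T}

For a property (T) group, hypothesis (ii) only asks that $\mu$ have no invariant vector. The absence of invariant vectors is not stable under tensoring, by Lemma~\ref{lem:fd}(a), but the absence of finite-dimensional subrepresentations is. This dictates the choice of $\mu$.

\begin{proof}[Proof of Corollary~\ref{cor:A}]
Let $G$ have property (T) with $\mathrm{C}^*(G)$ not RFD. Then $G$ is infinite, since otherwise $\mathrm{C}^*(G)$ is finite-dimensional, and finitely generated, as every discrete property (T) group is. Let $\mathcal{J}$ be the class of unitary representations with no nonzero finite-dimensional subrepresentation. It is closed under subrepresentations, and under direct sums, because a nonzero finite-dimensional invariant subspace of a sum has a nonzero projection, again finite-dimensional and invariant, in some summand. Let $\mu$ be the direct sum of one representative of each equivalence class of cyclic representations in $\mathcal{J}$. Then $\mu\in\mathcal{J}$, and $\pi\prec\mu$ for every $\pi\in\mathcal{J}$, since $\pi$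 is a direct sum of cyclic subrepresentations. Moreover $\lambda\in\mathcal{J}$, so $\mu\neq0$: if $\sigma\neq0$ were a finite-dimensional subrepresentation of $\lambda$, then $\lambda\otimes\bar\sigma\supseteq\sigma\otimes\bar\sigma$ would have a nonzero invariant vector, whereas it is a multiple of $\lambda$ by (G1), and $\lambda$ has none for infinite $G$.

(i) Suppose that $\mu\otimes\omega$ contains a finite-dimensional $\sigma\neq0$. Then $\mu\otimes(\omega\otimes\bar\sigma)$ contains $\sigma\otimes\bar\sigma$ and has a nonzero invariant vector, so $\mu\notin\mathcal{J}$ by Lemma~\ref{lem:fd}(b), a contradiction. Hence $\mu\otimes\omega\in\mathcal{J}$ and $\mu\otimes\omega\prec\mu$.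

(ii) As $\mu$ has no nonzero invariant vector, property (T) and Lemma~\ref{lem:almost} give $1\not\prec\mu$.

(iii) Let $I_F\neq0$ be the intersection of the kernels of all finite-dimensional representations. An irreducible representation is either finite-dimensional or in $\mathcal{J}$, so it vanishes on $I_F\cap\ker\mu$. Irreducible representations separate points, hence $I_F\cap\ker\mu=0$, and $I_F\ker\mu\subseteq I_F\cap\ker\mu=0$. So $\ker\mu$ is not essential, and Theorem~\ref{thm:A} applies.

\emph{Existence.} Let $G$ be finitely generated with $\mathrm{C}^*(G)$ RFD. For $g\neq e$ some finite-dimensional unitary representation $\sigma$ has $\sigma(u_g-1)\neq0$. The group $\sigma(G)$ is finitely generated and linear, hence residually finite by Malcev's theorem, so $g$ survives in a finite quotient of $G$. Thus $G$ is residually finite, and every property (T) group that is not residually finite satisfies the hypothesis of the corollary. An infinite simple group has no nontrivial finite quotient, so the infinite simple Kac--Moody groups over finite fields with property (T) \cite{CR} are examples.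 So is the preimage of $\mathrm{Sp}_{2n}(\mathbb{Z})$, $n\ge2$, in the universal cover of $\mathrm{Sp}_{2n}(\mathbb{R})$: it is not residually finite \cite{Del}, and it has property (T), being a lattice in a group with property (T) \cite[Ch.~1.7 and 3.5]{BHV}. Finally, $\mathrm{SL}_n(\mathbb{Z})$, $n\ge3$, has property (T), and its full C*-algebra is not RFD \cite{Bek}.
\end{proof}

\section{Lifting through HS-traces}\label{sec:HS}

By Lemma~\ref{lem:unital} it suffices to treat a unital cosystem $(\mathcal{A},G,\delta)$, and by (E3) we may assume $\mathcal{A}\subseteq E=\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})\subseteq B(H)$, where the inclusion of $\mathcal{A}$ is a maximal representation and $\mathrm{id}_E$ is the only ucp map $E\to B(H)$ that fixes $\mathcal{A}$ elementwise. For a unitary representation $\sigma$ of $G$ consider the inequality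
\begin{equation}\label{eq:sigma}
\Big\|\sum_j m_j\otimes\sigma(g_j)\Big\|\le\Big\|\sum_j m_j\Big\|\qquad(m_j\text{ a word of degree }g_j).
\end{equation}
If \eqref{eq:sigma} holds for each member of a family of representations whose direct sum $\sigma$ is faithful on $\mathrm{C}^*(G)$, then \eqref{eq:crit} holds, because $\mathrm{id}\otimes\sigma$ is isometric on $E\otimes\mathrm{C}^*(G)$ by (T1). So we may work with one representation at a time.

\subsection{The case of a character}
Let $\chi\colon G\to\mathbb{T}$ be a homomorphism. We prove \eqref{eq:sigma} for $\sigma=\chi$ in a way that does not use invertibility. The representation $\rho=(\mathrm{id}\otimes\chi)\delta$, $\rho(a)=\chi(g)a$ on $\mathcal{A}_g$, is by (E2) the compression to $H$ of a $*$-representation $\tilde\rho\colon E\to B(\tilde H)$. Twist back: $\phi=(\tilde\rho\otimes\bar\chi)\delta$ is a representation of $\mathcal{A}$ on $\tilde H$ with $\phi(a)=\overline{\chi(g)}\tilde\rho(a)$ on $\mathcal{A}_g$, and its compression to $H$ is the inclusion. By maximality $H$ reduces $\phi(\mathcal{A})$, hence every $\tilde\rho(\mathcal{A}_g)$,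 hence $\tilde\rho(E)$. So $x\mapsto\tilde\rho(x)|_H$ is a $*$-representation that sends a word $m$ of degree $g$ to $\chi(g)m$, and \eqref{eq:sigma} follows. When $G$ is abelian the characters separate $\mathrm{C}^*(G)$, and the lift exists.

For a representation $w$ on $K$, twisting and twisting back produces $w\otimes\bar w$ in place of $\chi\bar\chi=1$. By (G4), $(w\otimes\bar w)(g)\zeta=w(g)\zeta w(g)^*$ on $K\otimes\bar K=HS(K)$, and
\begin{equation}\label{eq:comm}
\|w(g)\zeta w(g)^*-\zeta\|_2=\|w(g)\zeta-\zeta w(g)\|_2,
\end{equation}
so the first condition in Definition~\ref{def:HS} says that the $\zeta_i$ are almost invariant for $w\otimes\bar w$. Compressing to $H\otimes\zeta_i$ recovers the inclusion of $\mathcal{A}$ only in the limit. Maximality does not apply to an approximate dilation; it is replaced by the uniqueness in (E3) together with compactness, and for this the compressions must be defined on $E$, which requires a second dilation. Also, the argument controls $\tilde\rho$ only on vectors built from the $\zeta_i$, and what these see of $w$ is the state $\tau$. This state is a trace: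 up to errors tending to $0$, $\langle w(gh)\zeta_i,\zeta_i\rangle\approx\langle w(g)\zeta_iw(h),\zeta_i\rangle=\langle w(g)\zeta_i,\zeta_iw(h)^*\rangle\approx\langle w(hg)\zeta_i,\zeta_i\rangle$.

\subsection{The general case}

\begin{proposition}\label{prop:HS}
For every HS-trace $\tau$, inequality \eqref{eq:sigma} holds for $\sigma=\sigma_\tau$.
\end{proposition}

\begin{proof}
Let $w,K,\zeta_i$ be as in Definition~\ref{def:HS}.

\emph{Step 1: two dilations.} The map $\rho=(\mathrm{id}\otimes w)\delta$ is a representation of $\mathcal{A}$ on $H\otimes K$, unital by Lemma~\ref{lem:unital}(a). By (E2) there are $\tilde H\supseteq H\otimes K$, with projection $P$ onto $H\otimes K$, and a $*$-representation $\tilde\rho\colon E\to B(\tilde H)$ with $P\tilde\rho(a)|_{H\otimes K}=a\otimes w(g)$ for $a\in\mathcal{A}_g$. Let $\phi=(\tilde\rho\otimes\bar w)\delta$, a representation of $\mathcal{A}$ on $\tilde H\otimes\bar K$ with $\phi(a)=\tilde\rho(a)\otimes\bar w(g)$ on $\mathcal{A}_g$. By (E2) again there are $H'\supseteq\tilde H\otimes\bar K$ and a $*$-representation $\tilde\phi\colon E\to B(H')$ whose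 compression to $\tilde H\otimes\bar K$ agrees with $\phi$ on $\mathcal{A}$. Thus
\[
H\otimes HS(K)=H\otimes K\otimes\bar K\subseteq\tilde H\otimes\bar K\subseteq H'.
\]

\emph{Step 2: the compressions converge to the identity.} Let $V_i\colon H\to H'$ be the isometry $V_ih=h\otimes\zeta_i$ and $\psi_i=V_i^*\tilde\phi(\cdot)V_i$, a ucp map $E\to B(H)$. For $a\in\mathcal{A}_g$ and $h,h'\in H$, compressing first to $\tilde H\otimes\bar K$ and then to $H\otimes K\otimes\bar K$ gives
\[
\langle\psi_i(a)h,h'\rangle=\langle(a\otimes w(g)\otimes\bar w(g))(h\otimes\zeta_i),h'\otimes\zeta_i\rangle=\langle ah,h'\rangle\,\langle w(g)\zeta_iw(g)^*,\zeta_i\rangle,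
\]
which tends to $\langle ah,h'\rangle$ by \eqref{eq:comm}. The $\psi_i$ are contractive, so $\psi_i(a)\to a$ weakly for all $a\in\mathcal{A}$. The ucp maps $E\to B(H)$ form a compact set in the point-weak* topology, and every cluster point of $(\psi_i)$ fixes $\mathcal{A}$, hence equals $\mathrm{id}_E$. A net in a compact space with a single cluster point converges, so $\psi_i(x)\to x$ weakly for all $x\in E$.

\emph{Step 3: asymptotic reduction.} Let $a\in\mathcal{A}_g$ and $h\in H$. Compression decreases norms and $1\otimes\bar w(g)$ is a unitary commuting with $\tilde\rho(a)\otimes1$, so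
\[
\langle\psi_i(a^*a)h,h\rangle=\|\tilde\phi(a)V_ih\|^2\ge\|\phi(a)V_ih\|^2=\|(\tilde\rho(a)\otimes1)(h\otimes\zeta_i)\|^2.
\]
The component of $(\tilde\rho(a)\otimes1)(h\otimes\zeta_i)$ in the range of $P\otimes1$ is $ah\otimes w(g)\zeta_i$, of norm $\|ah\|$, and the left side tends to $\|ah\|^2$ by Step 2. So the component in the range of $(1-P)\otimes1$ tends to $0$. For the adjoint, the compression of $\tilde\phi(a)^*$ is $\phi(a)^*=\tilde\rho(a)^*\otimes\bar w(g)^*$, so
\[
\langle\psi_i(aa^*)h,h\rangle\ge\|(\tilde\rho(a^*)\otimes1)(h\otimes\zeta_i)\|^2,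
\]
where the left side tends to $\|a^*h\|^2$ and the component in the range of $P\otimes1$ is $a^*h\otimes w(g^{-1})\zeta_i$, of norm $\|a^*h\|$. We conclude that, for $(b,g)$ with $b\in\mathcal{A}_g$ or $b^*\in\mathcal{A}_{g^{-1}}$,
\begin{equation}\label{eq:letter}
(\tilde\rho(b)\otimes1)(h\otimes\zeta_i)-bh\otimes w(g)\zeta_i\to0\qquad(h\in H).
\end{equation}

\emph{Step 4: words.} To iterate \eqref{eq:letter} we need it with $w(k)\zeta_i$ in place of $\zeta_i$. Left multiplication by $w(k)$ acts on the leg $K$ and does not commute with $\tilde\rho(b)\otimes1$, but right multiplication by $w(k)$ is the unitary $1\otimes\bar w(k^{-1})$ on $\tilde H\otimes\bar K$, which does. Applying it to \eqref{eq:letter} gives $(\tilde\rho(b)\otimes1)(h\otimes\zeta_iw(k))-bh\otimes w(g)\zeta_iw(k)\to0$, and replacing $\zeta_iw(k)$ by $w(k)\zeta_i$ changes each term by at most $\|b\|\|h\|\|\zeta_iw(k)-w(k)\zeta_i\|_2\to0$. Hence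
\begin{equation}\label{eq:word}
(\tilde\rho(b)\otimes1)(h\otimes w(k)\zeta_i)-bh\otimes w(gk)\zeta_i\to0\qquad(h\in H,\ k\in G).
\end{equation}
If \eqref{eq:word} holds for $(b,g)$ and $(b',g')$, it holds for $(bb',gg')$, since the difference in question is
\begin{multline*}
(\tilde\rho(b)\otimes1)\big[(\tilde\rho(b')\otimes1)(h\otimes w(k)\zeta_i)-b'h\otimes w(g'k)\zeta_i\big]\\
+\big[(\tilde\rho(b)\otimes1)(b'h\otimes w(g'k)\zeta_i)-bb'h\otimes w(gg'k)\zeta_i\big].
\end{multline*}
So \eqref{eq:word} holds for every word $b$ of degree $g$.

\emph{Step 5: the limit.} For $k,l\in G$ we have $\langle w(k)\zeta_i,w(l)\zeta_i\rangle\to\tau(u_{l^{-1}k})=\langle\sigma_\tau(k)\Omega,\sigma_\tau(l)\Omega\rangle$. Expanding squares, every finite family $(h_l,k_l)$ in $H\times G$ satisfies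
\begin{equation}\label{eq:norm}
\Big\|\sum_l h_l\otimes w(k_l)\zeta_i\Big\|\to\Big\|\sum_l h_l\otimes\sigma_\tau(k_l)\Omega\Big\|.
\end{equation}
Let $m_j$ be words of degrees $g_j$, $x=\sum_j m_j$, and $y=\sum_l h_l\otimes\sigma_\tau(k_l)\Omega$. Using \eqref{eq:norm} for the family $(m_jh_l,g_jk_l)$, then \eqref{eq:word}, then \eqref{eq:norm} for $(h_l,k_l)$,
\begin{align*}
\Big\|\Big(\sum_j m_j\otimes\sigma_\tau(g_j)\Big)y\Big\|&=\lim_i\Big\|\sum_{j,l}m_jh_l\otimes w(g_jk_l)\zeta_i\Big\|\\
&=\lim_i\Big\|(\tilde\rho(x)\otimes1)\sum_l h_l\otimes w(k_l)\zeta_i\Big\|\le\|x\|\,\|y\|.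
\end{align*}
Such vectors $y$ are dense in $H\otimes K_\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\bigoplus_\tau\sigma_\tau$ is faithful, Proposition~\ref{prop:HS} gives \eqref{eq:crit} for every unital cosystem, and $G$ is a lifting group by Lemmas~\ref{lem:crit} and~\ref{lem:unital}.

Let $\sigma$ be a representation of finite dimension $d\ge1$. Taking $w=\sigma$ and the constant net $\zeta=d^{-1/2}1$ shows that $\tau=\mathrm{tr}\circ\sigma$ is an HS-trace, where $\mathrm{tr}$ is the normalized trace. Since $\mathrm{tr}$ is faithful, $\sigma_\tau(x)=0$ if and only if $\mathrm{tr}(\sigma(xy)^*\sigma(xy))=0$ for all $y$, if and only if $\sigma(x)=0$. So the hypothesis holds when $\mathrm{C}^*(G)$ is RFD.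

Let $G$ be amenable, with $(F_i)$ as in (G3). Take $w=\lambda$ and $\zeta_i=|F_i|^{-1/2}P_{F_i}$, where $P_F$ is the projection onto $\ell^2(F)$. Since $\lambda(g)P_F\lambda(g)^*=P_{gF}$, \eqref{eq:comm} gives $\|\lambda(g)\zeta_i-\zeta_i\lambda(g)\|_2^2=|gF_i\triangle F_i|/|F_i|\to0$, and $\langle\lambda(g)\zeta_i,\zeta_i\rangle=|F_i|^{-1}\sum_{k\in F_i}\langle\delta_{gk},\delta_k\rangle=\tau_0(u_g)$. So $\tau_0$ is an HS-trace, and $\sigma_{\tau_0}=\lambda$ is faithful.
\end{proof}

\begin{remark}\label{rem:T}
If $G$ has property (T) and $w,\zeta_i$ are as in Definition~\ref{def:HS}, then $w\otimes\bar w$ has a nonzero invariant vector, so $w\notin\mathcal{J}$ by Lemma~\ref{lem:fd}(b). Accordingly, for a property (T) group the hypothesis of Theorem~\ref{thm:B} holds exactly when $\mathrm{C}^*(G)$ is RFD: it implies lifting, which implies RFD by Corollary~\ref{cor:A}.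
\end{remark}

\section{Subgroups and directed unions}\label{sec:perm}

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
Let $H\le G$ with $G$ a lifting group, and let $\delta$ be a coaction of $H$ on $\mathcal{A}$. By (G2) and (T1), $\delta$ is also a completely isometric homomorphism into $\mathcal{A}\otimes\mathrm{C}^*(G)$, and the $\mathcal{A}_h$ have dense span; so it is a coaction of $G$. Words for the coaction of $H$ are words of the same degree for that of $G$, and $E\otimes\mathrm{C}^*(H)\subseteq E\otimes\mathrm{C}^*(G)$, so \eqref{eq:crit} passes from $G$ to $H$.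
\end{proof}

For part (b), let $G=\bigcup_\alpha H_\alpha$ be a directed union of lifting subgroups and $(\mathcal{A},G,\delta)$ a unital cosystem with $\mathcal{A}\subseteq E=\mathrm{C}^*_{\mathrm{env}}(\mathcal{A})$. The subalgebras
\[
\mathcal{A}_\alpha=\overline{\mathrm{span}}\{\mathcal{A}_g:g\in H_\alpha\}
\]
are unital, increase with $\alpha$ and have dense union, and $\delta$ restricts to a coaction of $H_\alpha$ on $\mathcal{A}_\alpha$, which lifts. The difficulty is that it lifts to $\mathrm{C}^*_{\mathrm{env}}(\mathcal{A}_\alpha)$, which is only a quotient of the C*-algebra generated by $\mathcal{A}_\alpha$ in $E$, so the lifts do not live in $E$. We therefore place all algebras in one cover that carries the coaction and keep track of ideals. The Shilov ideals of the $\mathcal{A}_\alpha$ are not known to increase with $\alpha$, and we replace them by smaller ideals that do.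

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
Let $C\subseteq E\otimes\mathrm{C}^*(G)$ be the C*-algebra generated by $\delta(\mathcal{A})$ and $C_\alpha\subseteq C$ the one generated by $\delta(\mathcal{A}_\alpha)$; the $C_\alpha$ increase with dense union. The map $\delta_C=(\mathrm{id}\otimes\Delta)|_C$ sends $\delta(a)$ to $\delta(a)\otimes u_g$ for $a\in\mathcal{A}_g$, so $\delta_C(C)\subseteq C\otimes\mathrm{C}^*(G)$ and $\delta_C(C_\alpha)\subseteq C_\alpha\otimes\mathrm{C}^*(G)$. Let $p=(\mathrm{id}\otimes\varepsilon)|_C\colon C\to E$, a surjection with $p\delta=\mathrm{id}_{\mathcal{A}}$, and let $L=\ker p$, $L_\alpha=L\cap C_\alpha$.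

\emph{Invariant ideals.} Let $C'$ be $C$ or some $C_\alpha$. An ideal $N$ of $C'$, with quotient map $q_N$, is \emph{invariant} if $(q_N\otimes\mathrm{id})\delta_C(N)=0$. For $f\in\mathrm{C}^*(G)^*$ let $S_f=(\mathrm{id}\otimes f)\delta_C$, a bounded map on $C$ with $S_f(C_\alpha)\subseteq C_\alpha$. Since $(\mathrm{id}\otimes f)(q_N\otimes\mathrm{id})\delta_C=q_NS_f$ on $C'$, (T2) shows that $N$ is invariant if and only if $S_f(N)\subseteq N$ for all $f$. Hence invariance is preserved under intersections, under passing from an ideal $N$ of $C_\beta$ to the ideal $N\cap C_\alpha$ of $C_\alpha\subseteq C_\beta$, and under closed unions. If $L$ is invariant, $(q_L\otimes\mathrm{id})\delta_C$ factors through $C/L=E$ and gives a $*$-homomorphism $E\to E\otimes\mathrm{C}^*(G)$ with $a\mapsto a\otimes u_g$ on $\mathcal{A}_g$, so $\delta$ lifts by Lemma~\ref{lem:crit}. It remains to show that $L$ is invariant.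

\emph{The ideals $N_\alpha$.} The pair $(C_\alpha,\delta)$ is a C*-cover of $\mathcal{A}_\alpha$; let $I_\alpha$ be its Shilov ideal. As $H_\alpha$ is a lifting group, there is a lift $\delta'_\alpha$ on $C_\alpha/I_\alpha=\mathrm{C}^*_{\mathrm{env}}(\mathcal{A}_\alpha)$, with values in $(C_\alpha/I_\alpha)\otimes\mathrm{C}^*(G)$ by (G2). The $*$-homomorphisms $(q_{I_\alpha}\otimes\mathrm{id})\delta_C$ and $\delta'_\alpha q_{I_\alpha}$ both send $\delta(a)$ to $q_{I_\alpha}(\delta(a))\otimes u_g$ for $a\in\mathcal{A}_g$, $g\in H_\alpha$, so they agree on $C_\alpha$, and $I_\alpha$ is invariant. The map $\mathcal{A}_\alpha\to C_\alpha/L_\alpha\cong p(C_\alpha)\subseteq E$ is the inclusion, so $L_\alpha\subseteq I_\alpha$ by (E1). Let $N_\alpha$ be the intersection of all invariant ideals of $C_\alpha$ that contain $L_\alpha$. It is invariant and $N_\alpha\subseteq I_\alpha$, so $\mathcal{A}_\alpha\to C_\alpha/N_\alpha$ is completely isometric. If $H_\alpha\subseteq H_\beta$, then $N_\beta\cap C_\alpha$ is an invariant ideal of $C_\alpha$ containing $L_\beta\cap C_\alpha=L_\alpha$, so $N_\alpha\subseteq N_\beta$.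

\emph{The limit.} Let $N$ be the closure of $\bigcup_\alpha N_\alpha$. It is an ideal of $C$, because for $x\in N_\alpha$ and $y\in C_\beta$ the products $xy$, $yx$ lie in $N_\gamma$ when $H_\gamma\supseteq H_\alpha\cup H_\beta$, and it is invariant. For $a\in M_n(\mathcal{A}_\alpha)$,
\[
\|\delta(a)+M_n(N)\|=\inf_{H_\beta\supseteq H_\alpha}\|\delta(a)+M_n(N_\beta)\|=\|a\|,
\]
since $a\in M_n(\mathcal{A}_\beta)$; by density $\mathcal{A}\to C/N$ is completely isometric. Next, $L\subseteq N$: given $x\in L$ and $\kappa>0$, choose $y$ in some $C_\alpha$ with $\|x-y\|<\kappa$; then $\|p(y)\|<\kappa$, and $C_\alpha/L_\alpha\to E$ is isometric, so $x$ is within $2\kappa$ of $L_\alpha\subseteq N_\alpha$. Thus $C/N$ is the quotient of $E=C/L$ by $N/L$, and $\mathcal{A}$ embeds in it completely isometrically. By (E1), $N=L$, so $L$ is invariant.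
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(c)]
One implication is Theorem~\ref{thm:B}, the other is Corollary~\ref{cor:A}, and the last assertion follows from part (a).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arv} Arveson, J. Amer. Math. Soc. \textbf{21} (2008).

\bibitem{Bek} Bekka, Forum Math. \textbf{11} (1999).

\bibitem{BHV} Bekka, de la Harpe, and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{CR} Caprace and R\'emy, Invent. Math. \textbf{176} (2009).

\bibitem{Del} Deligne, C. R. Acad. Sci. Paris \textbf{287} (1978).

\bibitem{DKKLL} Adam Dor-On, Evgenios T.A. Kakariadis, Elias G. Katsoulis, Marcelo Laca, and Xin Li, \emph{C*-envelopes for operator algebras with a coaction and co-universal C*-algebras for product systems}, arXiv:2012.12435 (2020).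

\bibitem{DM} Dritschel and McCullough, J. Operator Theory \textbf{53} (2005).

\bibitem{Mey} Meyer, J. Operator Theory \textbf{46} (2001).

\end{thebibliography}
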